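\title{Total acyclicity for projective modules does not imply total acyclicity for flat modules}

\begin{abstract}
We construct a ring over which every acyclic complex of projective left modules is totally acyclic, while some acyclic complex of flat left modules is not F-totally acyclic. This answers in the negative a question posed by Wang, Li, Hu and Zhu. The ring can be taken right coherent and of cardinality $\aleph_\omega$, and it has a Gorenstein projective module that is not Gorenstein flat. We also give two classes of rings over which the two conditions are equivalent; it follows that $\aleph_\omega$ is the least cardinality of a right coherent counterexample.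
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $R$ is an associative ring with identity, modules are left modules unless the contrary is stated, and right $R$-modules are modules over the opposite ring $R^{op}$. Complexes are indexed homologically, $d\colon X_n\to X_{n-1}$; the modules $Z_n=\ker(d\colon X_n\to X_{n-1})$ are the \emph{cycles} of $X$, and $X$ is \emph{acyclic} if it is exact. For a module $N$, the complex $\operatorname{Hom}_R(X,N)$ has $\operatorname{Hom}_R(X_n,N)$ in cohomological degree $n$. We write $V^{(\Lambda)}$ and $V^{\Lambda}$ for the direct sum and the direct product of copies of $V$ indexed by a set $\Lambda$.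

An acyclic complex $P$ of projective $R$-modules is \emph{totally acyclic} if $\operatorname{Hom}_R(P,Q)$ is acyclic for every projective $R$-module $Q$. An acyclic complex $F$ of flat $R$-modules is \emph{F-totally acyclic} if $I\otimes_RF$ is acyclic for every injective right $R$-module $I$. A module is \emph{Gorenstein projective} if it is a cycle of a totally acyclic complex, and \emph{Gorenstein flat} if it is a cycle of an F-totally acyclic complex. In the homotopy category $\mathbf K(\mathrm{Prj}\,R)$ of complexes of projective modules, let $\mathbf K_{\mathrm{ac}}(\mathrm{Prj}\,R)$ and $\mathbf K_{\mathrm{tac}}(\mathrm{Prj}\,R)$ be the full subcategories of acyclic and of totally acyclic complexes. In the homotopy category $\mathbf K(\mathrm{Flat}\,R)$ of complexes of flat modules, let $\mathbf K_{\mathrm{ac}}(\mathrm{Flat}\,R)$ and $\mathbf K_{\mathrm{tac}}(\mathrm{Flat}\,R)$ be the full subcategories of acyclic and of F-totally acyclic complexes. We compare two conditions on $R$: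
\begin{gather}
\mathbf K_{\mathrm{ac}}(\mathrm{Prj}\,R)=\mathbf K_{\mathrm{tac}}(\mathrm{Prj}\,R),\tag{P}\label{eq:P}\\
\mathbf K_{\mathrm{ac}}(\mathrm{Flat}\,R)=\mathbf K_{\mathrm{tac}}(\mathrm{Flat}\,R).\tag{F}\label{eq:F}
\end{gather}

Both are statements about cycles. If $P$ is an acyclic complex of projective modules, then $\cdots\to P_{n+1}\to P_n$ is a projective resolution of $Z_{n-1}(P)$, and an acyclic complex $F$ of flat modules gives flat resolutions of its cycles in the same way. Therefore
\begin{equation}\label{eq:cycles}
H^{n+1}\operatorname{Hom}_R(P,Q)\cong\operatorname{Ext}^1_R(Z_{n-1}(P),Q),\qquad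
H_{n+1}(I\otimes_RF)\cong\operatorname{Tor}_1^R(I,Z_{n-1}(F)).
\end{equation}
Thus \eqref{eq:P} says that a module which extends to the right and to the left by projective modules has no $\operatorname{Ext}^1$ into projective modules, and \eqref{eq:F} is the counterpart for flat modules, $\operatorname{Tor}_1$ and injective right modules. Two facts about these conditions are known.
\begin{enumerate}
\item[(a)] For every ring $R$, condition \eqref{eq:F} holds if and only if $\mathbf K_{\mathrm{ac}}(\mathrm{Prj}\,R)=\mathbf K_{\mathrm{tac}}(\mathrm{Prj}\,R)\subseteq\mathbf K_{\mathrm{tac}}(\mathrm{Flat}\,R)$. In particular, \eqref{eq:F} implies \eqref{eq:P}.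
\item[(b)] If every Gorenstein projective $R$-module is Gorenstein flat, then \eqref{eq:P} and \eqref{eq:F} are equivalent.
\end{enumerate}
We use Fact (a) without proof; Fact (b) is not needed in the proofs. The question, posed in \cite{WLHZ}, is the following.
\begin{quote}
\emph{Are \eqref{eq:P} and \eqref{eq:F} equivalent for every ring $R$? By Fact \textup{(a)}: does \eqref{eq:P} imply \eqref{eq:F} for every ring $R$?}
\end{quote}

The simplest cases suggest a positive answer. If $R$ has finite left global dimension $g$, both conditions hold, because dimension shifting along the complex gives $\operatorname{Ext}^1_R(Z_n,Q)\cong\operatorname{Ext}^{g+1}_R(Z_{n-g},Q)=0$ and $\operatorname{Tor}_1^R(I,Z_n)\cong\operatorname{Tor}^R_{g+1}(I,Z_{n-g})=0$. For the four-dimensional algebra of Example~\ref{ex:toy}, both conditions fail, on the same complex. And for complexes of finitely generated projective modules the two kinds of total acyclicity are dual to each other, hence equivalent (Proposition~\ref{prop:fg}). Nevertheless the answer is negative. The counterexample is constructed in ZFC, with no extra hypotheses.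

Recall that $R$ is \emph{right coherent} if every finitely generated right ideal is finitely presented, and that left coherence is defined symmetrically. Over a left coherent ring, the kernel of a homomorphism between finitely generated free left modules is finitely generated.

\begin{theorem}\label{thm:A}
There is a ring $R$, which can be taken right coherent and of cardinality $\aleph_\omega$, such that $\mathbf K_{\mathrm{ac}}(\mathrm{Prj}\,R)=\mathbf K_{\mathrm{tac}}(\mathrm{Prj}\,R)$ but $\mathbf K_{\mathrm{ac}}(\mathrm{Flat}\,R)\ne\mathbf K_{\mathrm{tac}}(\mathrm{Flat}\,R)$. In particular, some Gorenstein projective $R$-module is not Gorenstein flat.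
\end{theorem}

The last sentence follows from the first by Fact (b); we shall also exhibit such a module explicitly.

\begin{theorem}\label{thm:B}
Conditions \eqref{eq:P} and \eqref{eq:F} are equivalent for $R$ in each of the following cases.
\begin{enumerate}
\item[(1)] The kernel of every homomorphism between countably generated free left $R$-modules is countably generated. This holds if $R$ is left coherent, or if every left ideal of $R$ is countably generated, for example if $R$ is left noetherian or countable.
\item[(2)] The ring $R$ is right coherent and every flat left $R$-module has finite projective dimension. This holds if $R$ is right coherent and $|R|<\aleph_\omega$.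
\end{enumerate}
\end{theorem}

The last sentence of (2) rests on the following bound (\cite{Simson}; see also \cite{GJ}):
\begin{equation}\label{eq:simson}
\text{if }|R|\le\aleph_n,\text{ then every flat $R$-module has projective dimension at most }n+1.
\end{equation}
Theorems \ref{thm:A} and \ref{thm:B}(2) together give the following.

\begin{corollary}\label{cor:least}
Among right coherent rings, the least cardinality of a ring for which \eqref{eq:P} and \eqref{eq:F} are not equivalent is exactly $\aleph_\omega$.
\end{corollary}

We make no claim about rings of cardinality less than $\aleph_\omega$ that are covered by neither case of Theorem~\ref{thm:B}.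

The counterexample is built in two independent steps. Section~\ref{sec:triangular} attaches a triangular matrix ring $R$ to a commutative algebra $A$ and an $A$-module $M$, and reduces the problem to three conditions on the pair $(A,M)$. The hard one asks that $\operatorname{Ext}^i_A(M,L)$ vanish for all $i\ge0$ and all projective $L$, although $M\neq0$. Section~\ref{sec:ext} finds such a pair: $A$ is generated by $\aleph_\omega$ commuting idempotents, and each step from $\aleph_{n-1}$ to $\aleph_n$ generators removes one more $\operatorname{Ext}$ group.

\section{Character modules and the finitely generated case}\label{sec:character}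

The link between $\operatorname{Hom}$ and $\otimes$ is the functor $(-)^+=\operatorname{Hom}_{\mathbb Z}(-,\mathbb Q/\mathbb Z)$, which takes left modules to right modules and right modules to left modules. We recall four properties.
\begin{enumerate}
\item[(C1)] The functor $(-)^+$ is exact, and for each nonzero element $x$ of an abelian group $V$ there is $\psi\in V^+$ with $\psi(x)\ne0$. Hence a complex $X$ is acyclic if and only if $X^+$ is acyclic.
\item[(C2)] For a right module $K$ and a left module $N$, adjunction gives $(K\otimes_RN)^+\cong\operatorname{Hom}_R(N,K^+)\cong\operatorname{Hom}_{R^{op}}(K,N^+)$. In particular, $N^+$ is injective if $N$ is flat.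
\item[(C3)] Every injective right module $I$ is a direct summand of some $(R^+)^\Lambda$: a surjection $R^{(\Lambda)}\to I^+$ gives embeddings $I\to I^{++}\to(R^+)^\Lambda$. The modules $(R^+)^\Lambda$ are injective by (C2).
\item[(C4)] For a finitely generated projective module $Q$ there is an isomorphism $(R^+)^\Lambda\otimes_RQ\cong(\operatorname{Hom}_R(Q,R)^+)^\Lambda$, natural in $Q$. In each coordinate it sends $\varphi\otimes q$ to $f\mapsto\varphi(f(q))$; both sides are additive in $Q$, and the map is bijective for $Q=R$.
\end{enumerate}

\begin{proposition}\label{prop:fg}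
Let $P$ be an acyclic complex of finitely generated projective $R$-modules. Then $P$ is totally acyclic if and only if it is F-totally acyclic.
\end{proposition}

\begin{proof}
Both conditions are equivalent to the acyclicity of $\operatorname{Hom}_R(P,R)$. For total acyclicity, this is because $\operatorname{Hom}_R(P,R^{(\Lambda)})\cong\operatorname{Hom}_R(P,R)^{(\Lambda)}$ and every projective module is a direct summand of a free one. For F-total acyclicity, it follows from (C3), (C4) and (C1).
\end{proof}

A counterexample must therefore exploit infinite generation. When a complex is a union of finitely generated pieces, $I\otimes_R-$ turns the union into a direct limit, which is exact, while $\operatorname{Hom}_R(-,Q)$ turns it into an inverse limit, in which the cohomology of the pieces may disappear. Section~\ref{sec:B} shows that nothing is lost for countable unions.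

\section{A triangular ring attached to a free resolution}\label{sec:triangular}

Let $k$ be a field, $A$ a commutative $k$-algebra, $M$ an $A$-module, and $\cdots\to F_1\to F_0\to M\to0$ a free resolution. Suppose that $\operatorname{Hom}_A(F,L)$ is acyclic for all projective $L$ but $A^+\otimes_AF$ is not acyclic. Then $F$ behaves as a counterexample should, except that it is not acyclic. We repair this over a larger ring, by adding to $F$ terms that kill its homology and are invisible to a suitable injective module.

\subsection{The ring}

A module with a square-zero endomorphism is a module over the dual numbers $B=k[\varepsilon]/(\varepsilon^2)$, and this lets us build the differential of $F$ into a ring. Put $U=\bigoplus_{i\ge0}F_i$, a free $A$-module, and let $\partial\colon U\to U$ be the differential of $F$, with $\partial|_{F_0}=0$. The rule $u\varepsilon=\partial u$ makes $U$ an $A$-$B$-bimodule, since $\partial$ is $A$-linear and $\partial^2=0$. Define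
\[
R=\begin{pmatrix}B&0\\U&A\end{pmatrix},\qquad
\begin{pmatrix}b&0\\u&a\end{pmatrix}\begin{pmatrix}b'&0\\u'&a'\end{pmatrix}=\begin{pmatrix}bb'&0\\ub'+au'&aa'\end{pmatrix},
\]
with diagonal idempotents $e_1,e_2$. Then $e_1Re_1=B$, $e_2Re_1=U$, $e_2Re_2=A$ and $e_1Re_2=0$. For an $R$-module $N$, the group $e_1N$ is a $B$-module, $e_2N$ is an $A$-module, $N=e_1N\oplus e_2N$ as groups, and the functors $N\mapsto e_iN$ are exact and commute with direct sums. The multiplication rule gives the following.
\begin{enumerate}
\item[(R1)] The first column $Re_1=B\oplus U$ is a two-sided ideal with $R/Re_1=A$. The second row $e_2R=U\oplus A$ is a two-sided ideal with $R/e_2R=B$. We view $A$-modules and $B$-modules as $R$-modules through these surjections.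
\item[(R2)] The second column $Re_2$ is the $A$-module $A$, so every projective $A$-module is a projective $R$-module. The left $R$-module $e_2R$ is the free $A$-module $U\oplus A$, and $U=e_2Re_1$ is a submodule of $Re_1$.
\item[(R3)] The first row $e_1R$ equals $B$, so multiplication $Re_1\otimes_Be_1R\to Re_1$ is an isomorphism of $R$-bimodules. Hence $Re_1\otimes_RN\cong Re_1\otimes_Be_1N$ for every $R$-module $N$. Also $B\otimes_RN=N/e_2N\cong e_1N$.
\end{enumerate}
Right multiplication by $\varepsilon$ is an $R$-linear endomorphism of $Re_1=B\oplus U$, namely $(b,v)\mapsto(b\varepsilon,\partial v)$.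

\begin{example}\label{ex:toy}
Let $A=M=F_0=k$ and $F_i=0$ for $i>0$. Then $U=k$, $\partial=0$ and $\dim_kR=4$. The periodic complex $\cdots\to Re_1\to Re_1\to\cdots$ given by right multiplication by $\varepsilon$ has cycles $k\varepsilon\oplus U$ and boundaries $k\varepsilon$, so its homology is $U$ in every degree. Since $U\cong Re_2$ is projective, we can kill this homology by adding a copy of $U$ in every degree: put $C_n=U\oplus Re_1$ and $d(u,(b,v))=(0,(b\varepsilon,u))$. The cycles are the elements with $u=0$ and $b\in k\varepsilon$, and these are exactly the boundaries, so $C$ is an acyclic complex of projective modules. Now $\operatorname{Hom}_R(Re_1,Re_2)=e_1Re_2=0$, so $\operatorname{Hom}_R(C,Re_2)$ sees only the summands $U$: it has $k$ in every degree and zero differential. The injective right module $I=(Re_2)^+$ has $I\otimes_RRe_1=Ie_1=(e_1Re_2)^+=0$, so $I\otimes_RC$ has $k^+$ in every degree and zero differential. Both \eqref{eq:P} and \eqref{eq:F} fail for this ring.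
\end{example}

\subsection{An acyclic complex that remembers the resolution}

In general we take the mapping cone of the inclusion of the periodic complex $(U,\partial)$ into the periodic complex $(Re_1,\cdot\,\varepsilon)$; the quotient is the acyclic complex $\cdots\to B\xrightarrow{\varepsilon}B\to\cdots$. Explicitly, for all $n\in\mathbb Z$,
\[
C_n=U\oplus Re_1,\qquad d(u,(b,v))=\bigl(-\partial u,\,(b\varepsilon,\,u+\partial v)\bigr).
\]

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(i)] $C$ is an acyclic complex of projective $R$-modules, and each of its cycles is isomorphic to the submodule $G=k\varepsilon\oplus U$ of $Re_1$.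
\item[(ii)] For every $A$-module $L$ and every $n$, we have $H^n\operatorname{Hom}_R(C,L)\cong\prod_{i\ge0}\operatorname{Ext}^i_A(M,L)$.
\item[(iii)] The right $R$-module $I=(Re_2)^+$ is injective, and $H_n(I\otimes_RC)\cong\bigoplus_{i\ge0}\operatorname{Tor}_i^A(A^+,M)$ for every $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The terms are projective and $d$ is $R$-linear by (R2). We have
\[
d^2(u,(b,v))=\bigl(\partial^2u,\,(b\varepsilon^2,\,-\partial u+\partial u+\partial^2v)\bigr)=0.
\]
An element $(u,(b,v))$ is a cycle if and only if $u=-\partial v$ and $b\varepsilon=0$, that is, $b\in k\varepsilon$. So the projection to $Re_1$ maps the cycles isomorphically onto $G$. If $u=-\partial v$ and $b=b'\varepsilon$, then $d(v,(b',0))=(-\partial v,(b'\varepsilon,v))=(u,(b,v))$, so every cycle is a boundary.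

(ii) Since $\operatorname{Hom}_R(Re_1,L)=e_1L=0$, the complex $\operatorname{Hom}_R(C,L)$ has $\operatorname{Hom}_A(U,L)=\prod_i\operatorname{Hom}_A(F_i,L)$ in every degree, with differential $f\mapsto-f\partial$. Kernel modulo image is computed factor by factor and equals $\prod_iH^i\operatorname{Hom}_A(F,L)$.

(iii) Injectivity is (C2). We have $Ie_1=(e_1Re_2)^+=0$ and $Ie_2=(e_2Re_2)^+=A^+$. Hence $I\otimes_RRe_1=0$ and $I\otimes_RU\cong I\otimes_RRe_2\otimes_AU\cong A^+\otimes_AU$. So $I\otimes_RC$ has $\bigoplus_iA^+\otimes_AF_i$ in every degree, with differential $-1\otimes\partial$, and its homology is $\bigoplus_iH_i(A^+\otimes_AF)$.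
\end{proof}

Consider the following hypotheses.
\begin{enumerate}
\item[(H1)] The ring $A$ satisfies \eqref{eq:P}.
\item[(H2)] $\operatorname{Ext}_A^i(M,L)=0$ for all $i\ge0$ and all projective $A$-modules $L$.
\item[(H3)] $A^+\otimes_AM\ne0$.
\end{enumerate}
By Lemma~\ref{lem:cone}(iii), hypothesis (H3) makes \eqref{eq:F} fail for $R$. Both (H1) and (H2) are necessary if $R$ is to satisfy \eqref{eq:P}. Indeed, projective $A$-modules are projective $R$-modules and $\operatorname{Hom}_R=\operatorname{Hom}_A$ on $A$-modules, which gives (H1), and Lemma~\ref{lem:cone}(ii) gives (H2). In Example~\ref{ex:toy}, (H1) and (H3) hold and (H2) fails. We now show that (H1) and (H2) are also sufficient.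

\subsection{Total acyclicity over the triangular ring}

The dual numbers have a second virtue: over $B$, exactness of $\varepsilon$ implies injectivity. This converts (H2) into a statement that applies to all acyclic complexes at once.

\begin{lemma}\label{lem:dual}
A $B$-module $W$ with $\ker(\varepsilon|_W)=\varepsilon W$ is injective. In particular, free $B$-modules are injective.
\end{lemma}

\begin{proof}
By Baer's criterion it suffices to extend homomorphisms $h\colon J\to W$ from ideals $J$ of $B$ to $B$. The only ideal other than $0$ and $B$ is $k\varepsilon$. The element $h(\varepsilon)$ is killed by $\varepsilon$, so $h(\varepsilon)=\varepsilon w$ for some $w\in W$, and $b\mapsto bw$ extends $h$.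
\end{proof}

\begin{proposition}\label{prop:P}
If \textup{(H1)} and \textup{(H2)} hold, then $R$ satisfies \eqref{eq:P}.
\end{proposition}

\begin{proof}
Let $P$ be an acyclic complex of projective $R$-modules. It suffices to show that $\operatorname{Hom}_R(P,R^{(\Lambda)})$ is acyclic for every set $\Lambda$. By (R1) there is an exact sequence of $R$-modules
\[
0\to(U\oplus A)^{(\Lambda)}\to R^{(\Lambda)}\to B^{(\Lambda)}\to0,
\]
whose left term is a free $A$-module by (R2). It stays exact under $\operatorname{Hom}_R(P,-)$ because each $P_n$ is projective. By the long exact cohomology sequence, it is enough to show that $\operatorname{Hom}_R(P,B^{(\Lambda)})$ is acyclic and that $\operatorname{Hom}_R(P,L)$ is acyclic for every projective $A$-module $L$.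

Put $X=e_1P$ and $Y=e_2P$. Both complexes are acyclic. Since $e_2R$ is $A$-free, $Y$ consists of projective $A$-modules. By (R3), $\operatorname{Hom}_R(P,B^{(\Lambda)})=\operatorname{Hom}_B(B\otimes_RP,B^{(\Lambda)})\cong\operatorname{Hom}_B(X,B^{(\Lambda)})$, and this is acyclic because $X$ is acyclic and $B^{(\Lambda)}$ is injective by Lemma~\ref{lem:dual}.

Now let $L$ be a projective $A$-module. Then $\operatorname{Hom}_R(P,L)=\operatorname{Hom}_A(Q,L)$, where $Q=A\otimes_RP$ is a complex of projective $A$-modules. The difficulty is that $Q$ need not be acyclic: for $P=C$ it is the periodic complex $(U,-\partial)$, with homology $M$. So (H1) does not apply to $Q$, and we compare $Q$ with $Y$, to which it does apply. Tensoring the exact sequence of bimodules $0\to Re_1\to R\to A\to0$ with the degreewise flat complex $P$ and using (R3), we get $0\to Re_1\otimes_BX\to P\to Q\to0$. Applying $e_2$ gives an exact sequence of complexes of $A$-modules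
\[
0\to U\otimes_BX\to Y\to Q\to0,
\]
which splits in each degree because each $Q_n$ is projective. Hence the sequence
\[
0\to\operatorname{Hom}_A(Q,L)\to\operatorname{Hom}_A(Y,L)\to\operatorname{Hom}_A(U\otimes_BX,L)\to0
\]
is exact. The middle term is acyclic by (H1). By adjunction the right term is $\operatorname{Hom}_B(X,W)$, where $W=\operatorname{Hom}_A(U,L)$ and $\varepsilon f=f\partial$ for $f\in W$. As in the proof of Lemma~\ref{lem:cone}(ii), $\ker(\varepsilon|_W)/\varepsilon W\cong\prod_i\operatorname{Ext}^i_A(M,L)$, which is zero by (H2). So $W$ is injective over $B$ by Lemma~\ref{lem:dual}, and $\operatorname{Hom}_B(X,W)$ is acyclic since $X$ is. Therefore $\operatorname{Hom}_A(Q,L)$ is acyclic.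
\end{proof}

\begin{corollary}\label{cor:criterion}
If \textup{(H1)}, \textup{(H2)} and \textup{(H3)} hold, then $R$ satisfies \eqref{eq:P} but not \eqref{eq:F}, and the module $G=k\varepsilon\oplus U$ is Gorenstein projective but not Gorenstein flat.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:P}, $R$ satisfies \eqref{eq:P}; so $C$ is totally acyclic and its cycle $G$ is Gorenstein projective. By Lemma~\ref{lem:cone}(iii), $H_n(I\otimes_RC)$ has the nonzero direct summand $A^+\otimes_AM$, so the acyclic complex $C$ of flat modules is not F-totally acyclic. By \eqref{eq:cycles}, $\operatorname{Tor}^R_1(I,G)\cong H_n(I\otimes_RC)\neq0$, whereas $\operatorname{Tor}_1^R(I,Z)=0$ for every cycle $Z$ of an F-totally acyclic complex.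
\end{proof}

\section{Algebras generated by many idempotents}\label{sec:ext}

What can $(A,M)$ be? A nonzero module $M$ of finite projective dimension $p$ violates (H2): choose $N$ with $\operatorname{Ext}^p_A(M,N)\ne0$ and a surjection $L\to N$ with $L$ free; since $\operatorname{Ext}^p_A(M,-)$ is right exact, $\operatorname{Ext}^p_A(M,L)\ne0$. So $M$ must have infinite projective dimension, and (H1) cannot come from finite global dimension. There is another source of (H1). If all $A$-modules are flat, then $I\otimes_A-$ is exact for every $I$, so \eqref{eq:F} holds for $A$, and (H1) follows from Fact (a). But then $M$ is flat of infinite projective dimension, and \eqref{eq:simson} forces $|A|\ge\aleph_\omega$. This leads to the following algebras.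

For a set $S$ put $A_S=k[t_s:s\in S]/(t_s^2-t_s:s\in S)$. It has the $k$-basis $\prod_{s\in E}t_s$, where $E$ runs through the finite subsets of $S$. Let $\mathfrak m=(t_s:s\in S)$, and let $\pi\colon A_S\to A_S/\mathfrak m=k$ be the projection. For $T\subseteq S$ we have $A_S=A_T\otimes_kA_{S\setminus T}$, so $A_S$ is free over the subring $A_T$. For finite $E$, the ring $A_E$ is the tensor product of the rings $k[t_s]/(t_s^2-t_s)\cong k\times k$, hence a finite product of copies of $k$. As $A_S$ is the directed union of the $A_E$, every $x\in A_S$ satisfies $x=xyx$ for some $y$. Thus $A_S$ is von Neumann regular, and over such a ring every module is flat.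

\begin{lemma}\label{lem:H13}
For every set $S$, the pair $(A,M)=(A_S,k)$ satisfies \textup{(H1)} and \textup{(H3)}.
\end{lemma}

\begin{proof}
Hypothesis (H1) holds because all $A$-modules are flat, as explained above. For (H3), note that $A^+\otimes_Ak=A^+/A^+\mathfrak m$. By (C1) choose $\psi\in k^+$ with $\psi(1)\ne0$, and put $\varphi=\psi\pi\in A^+$. Suppose that $\varphi=\sum_j\varphi_jx_j$ is a finite sum with $\varphi_j\in A^+$ and $x_j\in\mathfrak m$. All $x_j$ lie in the ideal $(t_s:s\in E)$ for some finite $E$. The element $w=\prod_{s\in E}(1-t_s)$ kills this ideal, and $\pi(w)=1$. Hence $\psi(1)=\varphi(w)=\sum_j\varphi_j(x_jw)=0$, a contradiction. So $\varphi\notin A^+\mathfrak m$.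
\end{proof}

The size of $S$ enters through (H2). Let $V$ be a $k$-vector space, so that $N=A_S\otimes_kV$ is a typical free module. For $s\in S$ put $N^s=A_{S\setminus\{s\}}\otimes_kV$. From $A_{\{s\}}=k\oplus kt_s$ we get
\begin{equation}\label{eq:fresh}
N=N^s\oplus t_sN^s,\qquad\text{and multiplication by $t_s$ is injective on }N^s.
\end{equation}
In words, a variable acts injectively on the elements that do not involve it.

\begin{example}\label{ex:countable}
Let $S$ be infinite. An element $x\in\operatorname{Hom}_{A_S}(k,N)$ is an element of $N$ killed by all $t_s$. It involves finitely many variables, so $x\in N^s$ for some $s$, and $x=0$ by \eqref{eq:fresh}. Thus $\operatorname{Hom}_{A_S}(k,N)=0$.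

Let $S=\{1,2,\dots\}$ and $A=A_S$. The elements $u_i=t_i\prod_{j<i}(1-t_j)$ are nonzero orthogonal idempotents. Their partial sums $u_1+\dots+u_m=1-\prod_{j\le m}(1-t_j)$ act as the identity on $t_1,\dots,t_m$, so $\mathfrak m=\bigoplus_iAu_i$, and $\operatorname{Ext}^1_A(k,A)$ is the cokernel of the map
\[
A\to\operatorname{Hom}_A(\mathfrak m,A)=\textstyle\prod_iAu_i,\qquad a\mapsto(au_i)_i .
\]
If $a$ involves only $t_1,\dots,t_m$, then $a-\pi(a)\in(t_1,\dots,t_m)$, so $au_i=\pi(a)u_i$ for $i>m$. Hence $(u_1,0,u_3,0,\dots)$ is not in the image, and $\operatorname{Ext}^1_A(k,A)\ne0$.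

Now let $S$ be uncountable, and let $S'\subseteq S$ be countably infinite, with idempotents $u_i\in A_{S'}$ as above. A class $c\in\operatorname{Ext}^1_{A_{S'}}(k,N)$ is represented by a sequence $(x_i)\in\prod_iu_iN$, which involves only countably many variables. Choose $s\notin S'$ outside these. If $t_sc=0$, then $t_sx_i=u_iy$ for all $i$ and some $y=y_0+t_sy_1$ with $y_0,y_1\in N^s$. Comparing components in \eqref{eq:fresh} gives $x_i=u_iy_1$, so $c=0$. Thus no nonzero class is killed by all the variables outside $S'$. The next proof identifies $\operatorname{Ext}^1_{A_S}(k,N)$ with the group of such classes, and repeats the argument one cardinal at a time.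
\end{example}

\begin{proposition}\label{prop:ext}
If $|S|\ge\aleph_n$, then $\operatorname{Ext}^q_{A_S}(k,A_S\otimes_kV)=0$ for $0\le q\le n$ and every $k$-vector space $V$.
\end{proposition}

\begin{proof}
We use induction on $n$, for all $S$ and $V$ simultaneously. The case $n=0$ is the first paragraph of Example~\ref{ex:countable}. Let $n\ge1$ and $N=A_S\otimes_kV$. Choose $S'\subseteq S$ with $|S'|=\aleph_{n-1}$, and put $S''=S\setminus S'$, $A'=A_{S'}$ and $A''=A_{S''}$. As an $A'$-module, $N=A'\otimes_k(A''\otimes_kV)$, so by induction
\begin{equation}\label{eq:ind}
\operatorname{Ext}^q_{A'}(k,N)=0\qquad\text{for }q<n.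
\end{equation}
For $s\in S''$, multiplication by $t_s$ is an $A'$-linear endomorphism of $N$, so it acts on $\operatorname{Ext}^n_{A'}(k,N)$.

\emph{Step 1: $\operatorname{Ext}^q_{A_S}(k,N)=0$ for $q<n$, and}
\[
\operatorname{Ext}^n_{A_S}(k,N)\cong\{c\in\operatorname{Ext}^n_{A'}(k,N): t_sc=0\text{ for all }s\in S''\}.
\]
This is the corner of the change-of-rings spectral sequence $\operatorname{Ext}^p_{A''}(k,\operatorname{Ext}^q_{A'}(k,N))\Rightarrow\operatorname{Ext}^{p+q}_{A_S}(k,N)$; here is a direct argument. Let $N\to J$ be an injective resolution over $A_S$, and let $E\subseteq J$ be the subcomplex of elements killed by all $t_s$ with $s\in S'$. Since $A_S$ is flat over $A'$, the functor $\operatorname{Hom}_{A'}(-,J^q)\cong\operatorname{Hom}_{A_S}(A_S\otimes_{A'}-,J^q)$ is exact, so $J$ is also an injective resolution over $A'$. As $E=\operatorname{Hom}_{A'}(k,J)$, we get $H^q(E)=\operatorname{Ext}^q_{A'}(k,N)$, compatibly with the action of the $t_s$ for $s\in S''$. On the other hand, $A''\cong A_S/(t_s:s\in S')$, and $\operatorname{Hom}_{A''}(-,E^q)=\operatorname{Hom}_{A_S}(-,J^q)$ on $A''$-modules. So the $E^q$ are injective $A''$-modules, and $\operatorname{Hom}_{A''}(k,E)$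 computes $\operatorname{Ext}_{A_S}(k,N)$.

Let $D^q\subseteq Z^q\subseteq E^q$ be the boundaries and the cocycles, with $D^0=0$. By \eqref{eq:ind}, the sequences $0\to D^q\to E^q\to D^{q+1}\to0$ are exact for $q<n$. By induction on $q$ they split over $A''$, and $D^0,\dots,D^n$ are injective. Then $0\to D^n\to Z^n\to H^n(E)\to0$ splits as well. Split sequences stay exact under $\operatorname{Hom}_{A''}(k,-)$. Hence $\operatorname{Hom}_{A''}(k,E)$ is exact in degrees $q<n$, and its cohomology in degree $n$ is
\[
\operatorname{Hom}_{A''}(k,Z^n)/\operatorname{Hom}_{A''}(k,D^n)\cong\operatorname{Hom}_{A''}(k,H^n(E)),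
\]
which is the group in the claim.

\emph{Step 2: a class $c\in\operatorname{Ext}^n_{A'}(k,N)$ killed by all $t_s$ with $s\in S''$ is zero.} Since $\dim_kA'=\aleph_{n-1}$, a submodule of a free $A'$-module of rank at most $\aleph_{n-1}$ has dimension at most $\aleph_{n-1}$, and so is generated by at most $\aleph_{n-1}$ elements. Hence $k$ has a free $A'$-resolution $(P,\delta)$ with all ranks at most $\aleph_{n-1}$. Represent $c$ by a cocycle $f\colon P_n\to N$. The image of each basis element involves finitely many variables, so $f(P_n)\subseteq A_{S'\cup T}\otimes_kV$ for some $T\subseteq S''$ with $|T|\le\aleph_{n-1}$. As $|S|\ge\aleph_n$, there is $s\in S''\setminus T$, and $f(P_n)\subseteq N^s$. From $t_sc=0$ we get $t_sf=g\delta$ for an $A'$-linear map $g\colon P_{n-1}\to N$. Since $s\notin S'$, the decomposition \eqref{eq:fresh} is one of $A'$-modules, so $g=g_0+t_sg_1$ with $A'$-linear maps $g_0,g_1\colon P_{n-1}\to N^s$. Comparing components in $t_sN^s$ gives $t_sf=t_sg_1\delta$, hence $f=g_1\delta$ by \eqref{eq:fresh}, and $c=0$.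
\end{proof}

\begin{remark}\label{rem:sharp}
The range $q\le n$ cannot be enlarged. If $k$ is countable and $|S|=\aleph_n$, then $|A_S|=\aleph_n$ and the flat module $k$ has projective dimension $p\le n+1$ by \eqref{eq:simson}. By the first paragraph of this section $\operatorname{Ext}^p_{A_S}(k,L)\neq0$ for some free $L$, and Proposition~\ref{prop:ext} forces $p=n+1$. Freeness of the target is also essential: $\operatorname{Hom}_{A_S}(k,A_S^+)\cong k^+\ne0$ by (C2), whatever $S$ is.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $k$ be a finite field, let $|S|=\aleph_\omega$, and put $A=A_S$ and $M=k$. Since $|S|\ge\aleph_n$ for every $n$, Proposition~\ref{prop:ext} gives $\operatorname{Ext}^i_A(k,L)=0$ for all $i\ge0$ and all free $L$, hence for all projective $L$. This is (H2), and (H1) and (H3) hold by Lemma~\ref{lem:H13}. Let $R$ be the triangular ring attached to a free resolution $F$ of $k$. By Corollary~\ref{cor:criterion}, $R$ satisfies \eqref{eq:P} but not \eqref{eq:F}, and $G=k\varepsilon\oplus U$ is Gorenstein projective but not Gorenstein flat; explicitly, $\operatorname{Tor}_1^R(I,G)\cong A^+\otimes_Ak$, since $k$ is flat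 over $A$.

\emph{Cardinality.} We have $|A|=\aleph_\omega$, because $k$ is finite and $S$ has $\aleph_\omega$ finite subsets; this is the only use of the finiteness of $k$. A free $A$-module of rank at most $\aleph_\omega$ has at most $\aleph_\omega$ elements, and so does each of its submodules. Hence the $F_i$ can be chosen of rank at most $\aleph_\omega$. Then $|U|\le\aleph_\omega$ and $|R|=\aleph_\omega$.

\emph{Right coherence.} By Chase's theorem, $R$ is right coherent if and only if the left module $\Pi=R^\Lambda$ is flat for every set $\Lambda$. We show that $\Pi$ is an extension of a flat module by a projective one. Since $B=k\oplus k\varepsilon$, the $B$-module $e_1\Pi=B^\Lambda\cong B\otimes_kk^\Lambda$ is free, so $Re_1\otimes_Be_1\Pi$ is a direct sum of copies of $Re_1$, which is projective. Consider the multiplication map $\mu\colon Re_1\otimes_Be_1\Pi\to\Pi$. Its $e_1$-component is the isomorphism $B\otimes_Be_1\Pi\to e_1\Pi$. Its $e_2$-component is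
\[
U\otimes_BB^\Lambda\cong U\otimes_kk^\Lambda\to(U\oplus A)^\Lambda,\qquad u\otimes(c_\lambda)_\lambda\mapsto(c_\lambda u)_\lambda .
\]
This map is injective: write an element of the kernel as $\sum_ju_j\otimes(c_{j\lambda})_\lambda$ with the $u_j$ linearly independent over $k$; then $\sum_jc_{j\lambda}u_j=0$ for every $\lambda$, so all $c_{j\lambda}$ vanish. Hence $\mu$ is injective. Its cokernel $\overline\Pi=\Pi/Re_1\Pi$ is an $A$-module, flat over $A$ because $A$ is von Neumann regular. For a right $R$-module $K$ we have $K\otimes_R\overline\Pi\cong K\otimes_RRe_2\otimes_A\overline\Pi\cong Ke_2\otimes_A\overline\Pi$, which is exact in $K$, so $\overline\Pi$ is flat over $R$. An extension of a flat module by a flat module is flat, by the long exact $\operatorname{Tor}$ sequence. Thus $\Pi$ is flat, and Theorem~\ref{thm:A} is proved.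

By Theorem~\ref{thm:B}(1), this ring is not left coherent.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Assume that $R$ satisfies \eqref{eq:P}. By Fact (a), it suffices to show that $I\otimes_RP$ is acyclic for every acyclic complex $P$ of projective modules and every injective right module $I$. Fix $P$ and $I$.

\subsection{Flat modules of finite projective dimension}

Assume (2). By (C1) and (C2), we must show that $(I\otimes_RP)^+\cong\operatorname{Hom}_R(P,I^+)$ is acyclic, and \eqref{eq:P} gives information only for projective targets. The two hypotheses in (2) connect $I^+$ with projective modules.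

Right coherence makes $I^+$ flat. For a finitely presented right module $J$, the natural map $J\otimes_RI^+\to\operatorname{Hom}_{R^{op}}(J,I)^+$, sending $x\otimes\varphi$ to $f\mapsto\varphi(f(x))$, is bijective, since both sides are right exact in $J$ and agree on finitely generated free modules. If $J$ is a finitely generated right ideal, it is finitely presented, so $J\otimes_RI^+\to R\otimes_RI^+$ is the dual of the restriction $\operatorname{Hom}_{R^{op}}(R,I)\to\operatorname{Hom}_{R^{op}}(J,I)$. The restriction is surjective because $I$ is injective, so its dual is injective. Injectivity for all finitely generated right ideals $J$ is equivalent to flatness of $I^+$.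

By the second hypothesis there is a projective resolution $0\to Q_m\to\dots\to Q_0\to I^+\to0$. Break it into short exact sequences; they stay exact under $\operatorname{Hom}_R(P,-)$. The complexes $\operatorname{Hom}_R(P,Q_i)$ are acyclic by \eqref{eq:P}. Moving from $Q_m$ to the right, the long exact sequences show that $\operatorname{Hom}_R(P,-)$ is acyclic on each syzygy, and finally on $I^+$.

If $|R|<\aleph_\omega$, then $|R|\le\aleph_n$ for some $n$, and the second hypothesis holds by \eqref{eq:simson}. This proves case (2).

\subsection{Towers of abelian groups}

In case (1) the module $I^+$ need not be within reach of projective modules, so we approximate $P$ by finitely generated pieces and use the duality (C4). This needs some facts on inverse limits. Let $\omega=\{0,1,2,\dots\}$. A \emph{tower} is a sequence of abelian groups and maps $\tau\colon G_{m+1}\to G_m$, $m\in\omega$. The groups $\varprojlim G_m$ and $\varprojlim^1G_m$ are the kernel and the cokernel of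
\[
\Delta\colon\textstyle\prod_mG_m\to\prod_mG_m,\qquad(y_m)_m\mapsto(y_m-\tau y_{m+1})_m .
\]
If all $\tau$ are surjective, one solves $y_m-\tau y_{m+1}=x_m$ recursively for any prescribed $y_0$; so $\varprojlim^1G_m=0$, and $\varprojlim G_m$ surjects onto each $G_m$. For a tower of cochain complexes $K_m$ with degreewise surjective maps, the sequence $0\to\varprojlim K_m\to\prod K_m\xrightarrow{\Delta}\prod K_m\to0$ is therefore exact, and its long exact sequence gives Milnor's exact sequences
\begin{equation}\label{eq:milnor}
0\to{\varprojlim}^1H^{i-1}(K_m)\to H^i(\varprojlim K_m)\to\varprojlim H^i(K_m)\to0 .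
\end{equation}
A tower is \emph{Mittag-Leffler} if for each $r$ the images of $G_m\to G_r$ are the same for all large $m$, and \emph{pro-zero} if for each $r$ the map $G_m\to G_r$ is zero for some $m\ge r$.

The vanishing of $\varprojlim G_m$ and $\varprojlim^1G_m$ does not make a tower pro-zero. For $G_m=\prod_{j\ge m}\mathbb Z$ with inclusions as transition maps, the limit $\bigcap_mG_m$ is zero, and $y_m=\sum_{l\ge m}x_l$, a finite sum in each coordinate, solves $\Delta(y)=x$. Countable direct sums exclude such towers, and this is why we test against $R^{(\omega)}$ and not only against $R$.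

\begin{lemma}[cf.~\cite{Emmanouil}]\label{lem:tower}
If $\varprojlim^1G_m^{(\omega)}=0$, then the tower $(G_m)$ is Mittag-Leffler. If moreover $\varprojlim G_m=0$, then it is pro-zero.
\end{lemma}

\begin{proof}
Fix $r$, and for $m\ge r$ let $D_m$ be the image of $G_m\to G_r$. Let $\Gamma$ be the set of all $l\ge r$ with $D_l\ne D_{l+1}$; we must show that $\Gamma$ is finite. For $l\in\Gamma$ choose $g_l\in G_l$ whose image in $G_r$ is not in $D_{l+1}$, and let $x_l\in G_l^{(\omega)}$ have $l$-th coordinate $g_l$ and all other coordinates zero. Put $x_l=0$ for $l\notin\Gamma$. By hypothesis there are $y_m\in G_m^{(\omega)}$ with $y_m=x_m+\tau y_{m+1}$ for all $m$. For $l\in\Gamma$, iteration gives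
\[
y_r=x_r+\tau x_{r+1}+\dots+\tau^{\,l-r}x_l+\tau^{\,l+1-r}y_{l+1}.
\]
The $l$-th coordinate of the right side is the image of $g_l$ plus an element of $D_{l+1}$, so it is nonzero. Since $y_r$ has finitely many nonzero coordinates, $\Gamma$ is finite.

Let $G'_r\subseteq G_r$ be the stable image. The map $\tau$ sends $G'_{r+1}$ onto $G'_r$: for large $m$, the group $G_m$ maps onto both. Hence $\varprojlim G'_m$ surjects onto each $G'_r$. It is a subgroup of $\varprojlim G_m$, so if this limit is zero, then $G'_r=0$ for all $r$, which means that the tower is pro-zero.
\end{proof}

\subsection{Complexes of countable rank}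

The next lemma holds over any ring and extends the relevant half of Proposition~\ref{prop:fg}.

\begin{lemma}\label{lem:countable}
Let $P'$ be a complex of free $R$-modules of countable rank such that $\operatorname{Hom}_R(P',R^{(\omega)})$ is acyclic. Then $I\otimes_RP'$ is acyclic for every injective right module $I$.
\end{lemma}

\begin{proof}
By (C3) we may take $I=(R^+)^\Lambda$, and by shifting it suffices to show that $H_0(I\otimes_RP')=0$. An unbounded complex need not be a union of subcomplexes that are finitely generated in each degree and nonzero in finitely many, so we truncate. Let $Q$ be the complex $P'_2\to P'_1\to P'_0\to P'_{-1}$, with fixed bases. It is the union of subcomplexes $Q^0\subseteq Q^1\subseteq\cdots$ spanned by finite subsets of the bases. To construct $Q^m$, go down from degree $2$ to degree $-1$; in each degree take the basis elements of $Q^{m-1}$, the first $m$ basis elements in a fixed enumeration, and the finitely many basis elements needed to express the differentials of those chosen one degree higher.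

Put $G_m=H^0\operatorname{Hom}_R(Q^m,R)$ and $K_m=\operatorname{Hom}_R(Q^m,R^{(\omega)})$. As the terms of $Q^m$ are finitely generated, $K_m\cong\operatorname{Hom}_R(Q^m,R)^{(\omega)}$ and $H^0(K_m)\cong G_m^{(\omega)}$. The restriction maps $K_{m+1}\to K_m$ are surjective, because $Q^m$ is a direct summand of $Q^{m+1}$ in each degree, and $\varprojlim K_m=\operatorname{Hom}_R(Q,R^{(\omega)})$. In degrees $0$ and $1$ this complex has the same cohomology as $\operatorname{Hom}_R(P',R^{(\omega)})$, namely zero. Now \eqref{eq:milnor} with $i=1$ gives $\varprojlim^1G_m^{(\omega)}=0$, and with $i=0$ it gives $\varprojlim G_m^{(\omega)}=0$, hence $\varprojlim G_m=0$. By Lemma~\ref{lem:tower}, the tower $(G_m)$ is pro-zero.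

By (C4) and the exactness of $(-)^+$ and of products, $H_0(I\otimes_RQ^m)\cong(G_m^+)^\Lambda$, naturally in $m$. So for each $r$ there is $m\ge r$ such that $H_0(I\otimes_RQ^r)\to H_0(I\otimes_RQ^m)$ is zero. Tensor products and homology commute with direct limits, so
\[
H_0(I\otimes_RP')=H_0(I\otimes_RQ)=\varinjlim_mH_0(I\otimes_RQ^m)=0.\qedhere
\]
\end{proof}

\subsection{Reduction to countable rank}

Assume (1). The idea is to cover $P$ by subcomplexes of countable rank. Total acyclicity of $P$ says nothing about an arbitrary subcomplex; but if the subcomplex is acyclic, then \eqref{eq:P} applies to it afresh. Hypothesis (1) is what allows us to make the subcomplexes acyclic.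

First we make the terms free. By Eilenberg's trick, for each $n$ there is a free module $L_n$ with $P_n\oplus L_n$ free: if $P_n\oplus P_n^*$ is free, take $L_n=(P_n\oplus P_n^*)^{(\omega)}$, so that $P_n\oplus L_n\cong L_n$. Add to $P$, for each $n$, the contractible complex $L_n\xrightarrow{=}L_n$ in degrees $n$ and $n-1$. The new complex is acyclic with free terms $P_n\oplus L_n\oplus L_{n+1}$, and after tensoring with $I$ it contains $I\otimes_RP$ as a direct summand. So we may assume that each $P_n$ is free, with a fixed basis.

Let $z\in I\otimes_RP_n$ be a cycle. We construct countable subsets $T^0_i\subseteq T^1_i\subseteq\cdots$ of the basis of $P_i$, for all $i\in\mathbb Z$, with spans $S_i^j$. Choose $T_n^0$ finite with $z\in I\otimes_RS^0_n$, and put $T^0_i=\emptyset$ for $i\ne n$. Suppose that the $T^j_i$ are given. The image $d(S_i^j)$ lies in the span of countably many basis elements of $P_{i-1}$. So by (1) the kernel of $d|_{S_i^j}$ has a countable generating set, and each generator is the boundary of an element of $P_{i+1}$ because $P$ is acyclic. Hence we can choose countable sets $T_i^{j+1}\supseteq T_i^j$ such that, for all $i$,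
\[
d(S^j_{i})\subseteq S^{j+1}_{i-1},\qquad\ker(d|_{S^j_{i}})\subseteq d(S_{i+1}^{j+1}).
\]
Put $P'_i=\bigcup_jS_i^j$. The first inclusion makes $P'$ a subcomplex and the second makes it acyclic, and its terms are free of countable rank. By \eqref{eq:P}, $\operatorname{Hom}_R(P',R^{(\omega)})$ is acyclic, so $I\otimes_RP'$ is acyclic by Lemma~\ref{lem:countable}. Each $P'_i$ is a direct summand of $P_i$, so $I\otimes_RP'$ is a subcomplex of $I\otimes_RP$, and $z$ is a cycle in it. Hence $z$ is a boundary, and $I\otimes_RP$ is acyclic.

It remains to check that the rings listed in (1) satisfy the hypothesis. Let $h$ be a homomorphism between countably generated free modules, and let $R^m$ be the span of the first $m$ basis elements of the source. Suppose that $R$ is left coherent. The restriction of $h$ to $R^m$ takes values in a finitely generated free direct summand of the target, so its kernel is finitely generated, and $\ker h$ is the union of these countably many kernels. Suppose instead that every left ideal is countably generated, and put $N=\ker h$. The $m$-th coordinate embeds $(N\cap R^m)/(N\cap R^{m-1})$ in $R$ as a left ideal. By induction each $N\cap R^m$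 is countably generated, and so is their union $N$. Left noetherian rings and countable rings have countably generated left ideals. This completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{Emmanouil}
Emmanouil, \emph{Topology} \textbf{35} (1996).

\bibitem{GJ}
L.~Gruson and C.~U.~Jensen, 1981.

\bibitem{Simson}
D.~Simson, \emph{Math. Ann.} \textbf{209} (1974), 181--182.

\bibitem{WLHZ}
Jian Wang, Yunxia Li, Jiangsheng Hu and Haiyan Zhu, \emph{Totally acyclic complexes and homological invariants over arbitrary rings}, arXiv:2506.23277 (2025).

\end{thebibliography}
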